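\title{Integral simplices of largest volume with a given number of interior integral points}

\begin{abstract}
Let $s_1=2,\ s_2=3,\ s_3=7,\ s_4=43,\dots$ be the Sylvester sequence. We prove that a $d$-dimensional integral simplex with exactly $k$ interior integral points has volume at most $(k+1)(s_d-1)^2/d!$ if $d\ge3$ and $k\ge1$, or $d=2$ and $k\ge2$. The bound is attained by $\operatorname{conv}(o,s_1e_1,\dots,s_{d-1}e_{d-1},(k+1)(s_d-1)e_d)$, and for $d\ge4$ and $k\ge6$ this is the only extremal simplex up to unimodular equivalence. This answers a question of Averkov, Kr\"umpelmann and Nill. The proof combines a sharp inequality for the barycentric coordinates of an interior integral point with a count of further interior points around the deepest one.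
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $e_1,\dots,e_d$ be the standard unit vectors of $\mathbb{R}^d$, let $o$ be the origin and $\operatorname{vol}$ the Euclidean volume. A polytope is \emph{integral} if its vertices lie in $\mathbb{Z}^d$. For $k\ge0$ let $\mathcal{S}^d(k)$ be the family of $d$-dimensional integral simplices $S\subseteq\mathbb{R}^d$ with exactly $k$ interior integral points, $|\operatorname{int}(S)\cap\mathbb{Z}^d|=k$. We ask how large the volume of a member of $\mathcal{S}^d(k)$ can be. The \emph{normalized volume} $d!\operatorname{vol}(S)$ is the absolute value of the determinant of the $d$ edge vectors at a vertex, hence a positive integer. A \emph{unimodular transformation} is an affine bijection of $\mathbb{R}^d$ that maps $\mathbb{Z}^d$ onto $\mathbb{Z}^d$, that is, a map $x\mapsto Ux+t$ with $U$ integral, $\det U=\pm1$ and $t\in\mathbb{Z}^d$. It preserves integrality, the volume and the number $k$. Two simplices are \emph{unimodularly equivalent} if such a map takes one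 onto the other.

For $d=1$ a member of $\mathcal{S}^1(k)$ is a segment of length $k+1$. For $d\ge2$ and $k=0$ there is no bound: $\operatorname{conv}(o,e_1,\dots,e_{d-1},he_d)$ lies in the strip $0\le x_1\le1$, so it has no interior integral point, and its normalized volume is $h$. For $k\ge1$ a guess comes from the simplices $\operatorname{conv}(o,a_1e_1,\dots,a_de_d)$ with positive integers $a_i$. The normalized volume is $a_1\cdots a_d$, and the interior integral points are the vectors $x$ of positive integers with $\sum x_i/a_i<1$. Put $\rho=1-\sum_{i<d}1/a_i$; an interior integral point forces $\rho>0$. The point $(1,\dots,1,j)$ is interior exactly for $0<j<\rho a_d$, so there are at most $k$ such points exactly when $a_d\le(k+1)/\rho$. A small $\rho$ thus allows a long last edge, and it is tempting to use up the sum greedily: $a_1=2$ is the least integer with $1/a_1<1$, then $a_2=3$ is the least integer with $\frac12+1/a_2<1$, then $a_3=7$, and so on.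

This produces the \emph{Sylvester sequence}, defined by $s_1=2$ and $s_{i+1}=s_1\cdots s_i+1$. Put
\[
u_j=s_1\cdots s_j=s_{j+1}-1\qquad(u_0=1,\ u_1=2,\ u_2=6,\ u_3=42).
\]
Then $u_j=u_{j-1}s_j=u_{j-1}(u_{j-1}+1)$, so $\frac1{u_{j-1}}-\frac1{u_j}=\frac1{s_j}$, and summation gives
\begin{equation}\label{eq:sylv}
\sum_{i\le j}\frac1{s_i}=1-\frac1{u_j},\qquad \prod_{i\le j}\frac1{s_i}=\frac1{u_j}.
\end{equation}
After $j$ greedy steps the remainder is $1/u_j$, and the least integer $a$ with $1/a<1/u_j$ is $u_j+1=s_{j+1}$. For $d\ge2$ we write throughout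
\[
P=s_d-1=u_{d-1},\qquad u=u_{d-2},\qquad\text{so that}\quad s_{d-1}=u+1,\quad P=u(u+1).
\]
The greedy choice has $\rho=1/P$ and leads to the simplex
\[
S^d_k=\operatorname{conv}\bigl(o,\ s_1e_1,\ \dots,\ s_{d-1}e_{d-1},\ (k+1)Pe_d\bigr)
\]
of normalized volume $s_1\cdots s_{d-1}(k+1)P=(k+1)P^2$. It belongs to $\mathcal{S}^d(k)$. Indeed, if an interior integral point $x$ had $x_i\ge2$ for some $i<d$, then $\sum_{j<d}x_j/s_j\ge1-\frac1P+\frac1{s_i}\ge1$, because $s_i\le P$; this is impossible. So the interior integral points are $(1,\dots,1,j)$ with $1\le j\le k$.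

Averkov, Kr\"umpelmann and Nill \cite{AKN} ask whether $S^d_k$ has maximal volume in $\mathcal{S}^d(k)$ for $k\ge2$. The answer is yes for all $d\ge2$.

\begin{theorem}\label{thm:volume}
Let $S\in\mathcal{S}^d(k)$, where either $d\ge3$ and $k\ge1$, or $d=2$ and $k\ge2$. Then $d!\operatorname{vol}(S)\le(k+1)(s_d-1)^2$.
\end{theorem}

The bound is $4(k+1)$, $36(k+1)$, $1764(k+1)$ for $d=2,3,4$. It fails for $d=2$, $k=1$: the triangle $\operatorname{conv}(o,3e_1,3e_2)$ has the single interior integral point $(1,1)$ and normalized volume $9>8$.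

The \emph{barycentric coordinates} of a point $y\in\mathbb{R}^d$ with respect to a simplex with vertices $v_1,\dots,v_{d+1}$ are the unique numbers $x_1,\dots,x_{d+1}$ with $\sum x_i=1$ and $y=\sum x_iv_i$; the point is interior if and only if all $x_i$ are positive. The starting point of the proof is an inequality that holds at every interior integral point.

\begin{theorem}\label{thm:bary}
Let $d\ge2$, $k\ge1$ and $S\in\mathcal{S}^d(k)$. For every interior integral point of $S$, with barycentric coordinates $x_1,\dots,x_{d+1}$, and all $r\ne s$,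
\[
d!\operatorname{vol}(S)\,(x_r+x_s)\prod_{i\ne r,s}x_i\le k+1 .
\]
For every interior integral point of $S^d_k$, equality holds for a suitable pair $r,s$.
\end{theorem}

\begin{theorem}\label{thm:unique}
If $d\ge4$, $k\ge6$ and $S\in\mathcal{S}^d(k)$ has $d!\operatorname{vol}(S)=(k+1)(s_d-1)^2$, then $S$ is unimodularly equivalent to $S^d_k$.
\end{theorem}

Some restriction on $d$ and $k$ is needed here. The \emph{lattice length} of an integral segment, the number of its integral points minus one, is a unimodular invariant. The triangle $\operatorname{conv}(o,4e_1,4e_2)$ has three interior integral points and normalized volume $16=4\cdot4$, but no edge of lattice length $8$, which $S^2_3$ has. The tetrahedron $\operatorname{conv}(o,2e_1,6e_2,6e_3)$ has the single interior integral point $(1,1,1)$ and normalized volume $72=36\cdot2$, but no edge of lattice length $12$, which $S^3_1$ has.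

Triangles are treated by Pick's theorem in Section~\ref{sec:plane}. For $d\ge3$, Theorem~\ref{thm:bary} (Section~\ref{sec:bary}) gives Theorem~\ref{thm:volume} as soon as one interior integral point has $(x_r+x_s)\prod_{i\ne r,s}x_i\ge1/P^2$. Section~\ref{sec:products} shows that a point either generates a new interior integral point or satisfies product inequalities whose extremal solution is the Sylvester sequence; this already settles $d=3$, $k=1$. In general we suppose that the expression is below $1/P^2$ at all points. At the deepest point it still exceeds $\frac67\cdot\frac1{P^2}$ (Section~\ref{sec:estimates}), and the lost factor is regained by improving the count behind Theorem~\ref{thm:bary} by the factor $\frac76$ (Section~\ref{sec:main}), with the help of a bound for difference sets (Section~\ref{sec:diff}). Section~\ref{sec:unique} proves Theorem~\ref{thm:unique}.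

\section{Triangles}\label{sec:plane}

Pick's theorem states that an integral polygon with $k$ interior and $b$ boundary integral points has area $k+\frac b2-1$. For a given area, few interior points mean many boundary points, so we have to bound the sum of the lattice lengths of the edges.

\begin{proof}[Proof of Theorem~\ref{thm:volume} for $d=2$]
Let $k\ge2$ and let $g\ge g_2,g_3$ be the lattice lengths of the edges of $S$. A primitive integral vector is part of a basis of $\mathbb{Z}^2$, so after a unimodular transformation the edge of lattice length $g$ is $[o,ge_1]$ and the third vertex is $(x,h)$ with $h\ge1$. The other edge vectors are $(x,h)$ and $(x-g,h)$, so $g_2=\gcd(x,h)$ and $g_3=\gcd(x-g,h)$ divide $h$. Since $k>0$, we have $h\ge2$. The normalized volume is $N=gh$, and $2k=N-b+2$ with $b=g+g_2+g_3$. The claim $N\le4(k+1)=2(N-b+2)+4$ is equivalent to $2b\le gh+8$, that is, to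
\[
\Delta:=(h-2)g+8-2(g_2+g_3)\ge0 .
\]
Let $m=\max(g_2,g_3)\le g$. A divisor of $h$ is either $h$ or at most $h/2$, which leaves three cases.

If $m\le h/2$, then $\Delta\ge(h-2)m+8-4m=(h-6)m+8\ge2m^2-6m+8>0$, the discriminant $36-64$ being negative.

If $m=h$ and $\min(g_2,g_3)\le h/2$, then $g\ge h$ and $\Delta\ge h(h-2)+8-3h=h^2-5h+8>0$, the discriminant $25-32$ being negative.

If $g_2=g_3=h$, then $g\ge h$ and $\Delta\ge h(h-2)+8-4h=(h-2)(h-4)$, which is nonnegative for every integer $h\ne3$. For $h=3$ we have $\Delta=g-4$ with $g\ge3$. This is negative only for $g=3$; then $N=b=9$ and $k=1$, which is excluded.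
\end{proof}

\section{The barycentric lattice and the basic count}\label{sec:bary}

Let $d\ge2$, $k\ge1$, let $S\in\mathcal{S}^d(k)$ have vertices $v_1,\dots,v_{d+1}$, and put $N=d!\operatorname{vol}(S)$. We pass to barycentric coordinates: the simplex becomes the standard simplex, and all information moves into the lattice. From now on $e_1,\dots,e_{d+1}$ also denote the unit vectors of $\mathbb{R}^{d+1}$.

The map that sends a point to its barycentric coordinates is an affine bijection from $\mathbb{R}^d$ onto $\{x\in\mathbb{R}^{d+1}:\sum x_i=1\}$ with $v_i\mapsto e_i$. Let $L$ be the image of $\mathbb{Z}^d$ and let $\Lambda=L-L$, the image of $\mathbb{Z}^d$ under the linear part of the map. Then $\Lambda$ is a lattice in the hyperplane $W=\{\sum x_i=0\}$, $L+\Lambda=L$, $e_i\in L$, and every integer combination of points of $L$ with coefficient sum $1$ lies in $L$. The sublattice $\Lambda_0=W\cap\mathbb{Z}^{d+1}$ is generated by the vectors $e_i-e_{d+1}$, the images of $v_i-v_{d+1}$. The index of a sublattice of $\mathbb{Z}^d$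 is the absolute value of the determinant of a basis, so $[\Lambda:\Lambda_0]=N$. For each $r$, dropping the $r$-th coordinate is an isomorphism $W\to\mathbb{R}^d$ that maps $\Lambda_0$ onto $\mathbb{Z}^d$. It therefore maps $\Lambda$ onto a lattice of determinant $1/N$, where the determinant $\det\Gamma$ of a lattice $\Gamma$ is the volume of a fundamental parallelepiped. The interior integral points of $S$ correspond to the set
\[
I=\{x\in L:\ x_i>0\text{ for all }i\},\qquad |I|=k,
\]
and for $x\in I$ and $r\ne s$ we put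
\[
M_{rs}(x)=(x_r+x_s)\prod_{i\ne r,s}x_i .
\]
Theorem~\ref{thm:bary} says that $NM_{rs}(x)\le k+1$.

A large $N$ means a dense lattice $\Lambda$, hence many short vectors $\lambda$, and $p+\lambda$ is then an interior point together with $p$. Short vectors come with both signs, so we count \emph{pairs}, that is, sets $\{\lambda,-\lambda\}$ with $\lambda\ne0$, written $\pm\lambda$. For a finite set $A$ in a real vector space let $D(A)$ be the number of pairs $\pm w$ with $0\ne w\in A-A$.

\begin{lemma}\label{lem:box}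
Let $\Gamma\subset\mathbb{R}^n$ be a lattice of rank $n$ and let $\delta_1,\dots,\delta_n>0$. There is a set $A\subset\Gamma$ with $|A|=\lceil\prod\delta_i/\det\Gamma\rceil$ and $|a_i-a_i'|<\delta_i$ for all $a,a'\in A$ and $i\le n$. Moreover $D(A)\ge|A|-1$.
\end{lemma}

\begin{proof}
Let $B=\prod[0,\delta_i)$, let $F$ be a half-open fundamental parallelepiped of $\Gamma$, and let $f(y)$ be the number of $\gamma\in\Gamma$ with $y-\gamma\in B$. The translates $F-\gamma$ tile $\mathbb{R}^n$, so $\int_Ff=\sum_\gamma\operatorname{vol}((F-\gamma)\cap B)=\prod\delta_i$. Hence the integer $f(y)$ is at least $\prod\delta_i/\det\Gamma$ for some $y$. Take $A$ among the $\gamma$ with $y-\gamma\in B$; two of them differ by a difference of two points of $B$. If $a^\ast$ is the lexicographically smallest point of $A$, the vectors $a-a^\ast$ with $a\ne a^\ast$ are distinct and lexicographically positive, so they lie in different pairs.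
\end{proof}

Fix $p\in I$. The lemma controls $d$ coordinates of a vector of $\Lambda$; the remaining coordinate is handled by the choice of sign. Let $\mathcal{R}_1$ be the set of pairs $\pm\lambda$ in $\Lambda$ with $|\lambda_i|<p_i$ for all $i\ne d+1$, and $\mathcal{R}_2$ the set of those with $|\lambda_i|<p_i$ for all $i\ne d$. Put
\[
\mu_1=Np_1\cdots p_{d-1}p_d,\qquad \mu_2=Np_1\cdots p_{d-1}p_{d+1},\qquad \mu_1+\mu_2=NM_{d,d+1}(p).
\]
Lemma~\ref{lem:box}, applied to $\Lambda$ with the coordinate $d+1$ or $d$ dropped, gives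
\begin{equation}\label{eq:R}
|\mathcal{R}_1|\ge\lceil\mu_1\rceil-1,\qquad |\mathcal{R}_2|\ge\lceil\mu_2\rceil-1 .
\end{equation}

\begin{lemma}\label{lem:count}
Let $R_1\subseteq\mathcal{R}_1$ and $R_2\subseteq\mathcal{R}_2$. For $\nu=1,2$ let $X_\nu$ be the set of points of $I$ of the form $p+\lambda$ with $\pm\lambda\in R_\nu$, and let $X=X_1\cup X_2$. Then $p\notin X$ and $|X|\ge|R_1|+|R_2|$. Points $x\in X_1$ have $x_d<2p_d$, and points $x\in X_2$ have $x_{d+1}<2p_{d+1}$.
\end{lemma}

\begin{proof}
For a pair in $R_1$ choose the sign with $\lambda_{d+1}\ge0$; then all coordinates of $p+\lambda$ are positive, so $p+\lambda\in I$. For a pair in $R_2$ choose the sign with $\lambda_d\ge0$. For a pair in $R_1\cap R_2$ we have $|\lambda_i|<p_i$ for all $i$, so both $p+\lambda$ and $p-\lambda$ lie in $I$. Different pairs give different points, all distinct from $p$. Hence $|X|\ge|R_1\cup R_2|+|R_1\cap R_2|=|R_1|+|R_2|$. The last statement follows from $|\lambda_d|<p_d$ on $R_1$ and $|\lambda_{d+1}|<p_{d+1}$ on $R_2$.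
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bary}]
After relabeling, $r=d$ and $s=d+1$. Lemma~\ref{lem:count} with $R_\nu=\mathcal{R}_\nu$ and \eqref{eq:R} give
\begin{equation}\label{eq:chain}
k-1\ge|X|\ge|\mathcal{R}_1|+|\mathcal{R}_2|\ge\lceil\mu_1\rceil+\lceil\mu_2\rceil-2\ge NM_{d,d+1}(p)-2 .
\end{equation}
For $S^d_k$ order the vertices as $s_1e_1,\dots,s_{d-1}e_{d-1},(k+1)Pe_d,o$. By \eqref{eq:sylv} the point $(1,\dots,1,j)$ has barycentric coordinates
\[
\Bigl(\frac1{s_1},\dots,\frac1{s_{d-1}},\frac{j}{(k+1)P},\frac{k+1-j}{(k+1)P}\Bigr),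
\]
so $M_{d,d+1}=\frac1P\cdot\frac1P$, and $N=(k+1)P^2$ gives equality.
\end{proof}

The example shows why two boxes are used. For the point $(1,\dots,1,j)$ of $S^d_k$ we have $\mu_1=j$ and $\mu_2=k+1-j$. The first box finds the $j-1$ interior points below $p$ on the vertical segment, the second the $k-j$ points above it. Either box alone sees only part of the segment, while $\mu_1+\mu_2$ does not depend on the position of $p$ on it.

\section{New points from multiples, and the Sylvester bound}\label{sec:products}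

By Theorem~\ref{thm:bary} we want lower bounds for $M_{rs}$, that is, we want to show that the barycentric coordinates of an interior point are not too unbalanced. The simplest constraint is this: if $x\in I$ has $x_1>\frac12$, then $2x-e_1$, the reflection of the vertex $v_1$ in $x$, is another point of $I$. The next lemma extends this from one coordinate to a set $J$ of coordinates; the condition $x_1>1-x_1$ becomes a product inequality.

\begin{lemma}\label{lem:multiple}
Let $x\in I$, $\emptyset\ne J\subsetneq\{1,\dots,d+1\}$, $0<\delta_i\le x_i$ for $i\in J$, and suppose that $\prod_{i\in J}\delta_i>\sigma:=\sum_{l\notin J}x_l$. Then there are $q\in I$ and an integer $T\ge2$ with $|q_i-x_i|<\delta_i$ for $i\in J$ and $q_l=Tx_l$ for $l\notin J$.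
\end{lemma}

\begin{proof}
We look for $q=(1+t)x-\sum_{i\in J}m_ie_i$ with integers $t\ge1$ and $m_i$, $\sum m_i=t$; such a point lies in $L$. Let $x_J=(x_i)_{i\in J}$ and
\[
\Gamma=\Bigl\{tx_J-m:\ t\in\mathbb{Z},\ m\in\mathbb{Z}^J,\ \sum m_i=t\Bigr\}\subset\mathbb{R}^J .
\]
Fix $i_0\in J$. Since $tx_J-m=t(x_J-e_{i_0})-(m-te_{i_0})$, the group $\Gamma$ is generated by a basis of $\{m\in\mathbb{Z}^J:\sum m_i=0\}$ and the vector $x_J-e_{i_0}$. The determinant of this basis together with one further vector $y$ is a linear function of $y$ that vanishes on the hyperplane $\sum y_i=0$, so it is a multiple of $\sum y_i$; for $y=e_{i_0}$ we obtain a basis of $\mathbb{Z}^J$ and the value $\pm1$. The vector $x_J-e_{i_0}$ has coordinate sum $-\sigma\ne0$. So $\Gamma$ is a lattice with $\det\Gamma=\sigma$, and Lemma~\ref{lem:box} gives a set with at least two points, hence a vector $0\ne w=tx_J-m\in\Gamma$ with $|w_i|<\delta_i$. If $t=0$, then $w$ is integral with $|w_i|<x_i<1$, so $w=0$, which is false. Replacing $w$ by $-w$ if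 necessary, we have $t\ge1$. The point $q$ has $q_i=x_i+w_i>0$ for $i\in J$ and $q_l=(1+t)x_l>0$ for $l\notin J$.
\end{proof}

If no new point arises, the sorted coordinates $h_1\ge h_2\ge\cdots$ satisfy $h_1\cdots h_j\le1-(h_1+\dots+h_j)$. The first inequality gives $h_1\le\frac12$; if $h_1=\frac12$, the second gives $h_2\le\frac13$; and by \eqref{eq:sylv} all of them are equalities for $h_i=1/s_i$. To show that this solution is extremal we compare products through partial sums: among vectors with a given sum, the one that concentrates more mass at the front has the smaller product.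

\begin{lemma}\label{lem:compare}
Let $h_1\ge\dots\ge h_n>0$ and $g_1,\dots,g_n>0$ have partial sums $H_i$ and $G_i$ with $G_i\ge H_i$ for $i<n$ and $G_n=H_n$. Then $\prod h_i\ge\prod g_i$, with equality only if $g=h$.
\end{lemma}

\begin{proof}
By $\ln y\le y-1$ and summation by parts,
\[
\sum_{i\le n}\ln\frac{g_i}{h_i}\le\sum_{i\le n}\frac{g_i-h_i}{h_i}=\sum_{i<n}(G_i-H_i)\Bigl(\frac1{h_i}-\frac1{h_{i+1}}\Bigr)\le0 .
\]
The first inequality is strict unless $g=h$.
\end{proof}

Only $h$ has to be sorted. In applications we give the vector $g$; its partial sums are the upper bounds known for those of $h$.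

\begin{lemma}\label{lem:partial}
Let $h_1\ge\dots\ge h_n\ge0$ have partial sums $H_j$ with $\prod_{i\le j}h_i\le1-H_j$ for all $j\le n$. Then $H_j\le1-1/u_j$ for all $j\le n$.
\end{lemma}

\begin{proof}
Otherwise let $j$ be minimal with $H_j>1-1/u_j$, and put $g_j=H_j-(1-1/u_{j-1})$. Then $g_j>\frac1{u_{j-1}}-\frac1{u_j}=\frac1{s_j}$, and $h_j=H_j-H_{j-1}\ge g_j>0$ by minimality. Lemma~\ref{lem:compare} for $h_1,\dots,h_j$ and $g=(\frac1{s_1},\dots,\frac1{s_{j-1}},g_j)$ gives $\prod_{i\le j}h_i\ge g_j/u_{j-1}>1/u_j>1-H_j$, a contradiction.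
\end{proof}

\begin{lemma}\label{lem:sylvbound}
Let $h_1\ge\dots\ge h_{d-1}\ge\tau>0$ with $H_{d-1}+\tau=1$ and $H_j\le1-1/u_j$ for $j\le d-1$. Then $\tau\prod h_i\ge1/P^2$, with equality only if $h_i=1/s_i$ for all $i$ and $\tau=1/P$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:compare} to $(h_1,\dots,h_{d-1},\tau)$ and $g=(\frac1{s_1},\dots,\frac1{s_{d-1}},\frac1P)$, whose sum is $1$ and whose product is $1/P^2$ by \eqref{eq:sylv}.
\end{proof}

The points found in Lemma~\ref{lem:count} have $x_d<2p_d$ or $x_{d+1}<2p_{d+1}$. Points from Lemma~\ref{lem:multiple} with $d,d+1\notin J$ multiply both of these coordinates by $T\ge2$, so they escape that count. Given an ordering of the coordinates, we call $q\in I$ an \emph{image} of $z\in I$ if $(q_d,q_{d+1})=T(z_d,z_{d+1})$ for an integer $T\ge2$.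

\begin{lemma}\label{lem:dichotomy}
Let $z\in I$ have no image. Let $h_1\ge\dots\ge h_{d-1}$ be the numbers $z_1,\dots,z_{d-1}$ in decreasing order, with partial sums $H_j$, and let $\tau_z=z_d+z_{d+1}$. Then $H_j\le1-1/u_j$ for $j\le d-1$. If moreover $\tau_z\le h_{d-1}$, then $M_{d,d+1}(z)\ge1/P^2$, with equality only if $h_i=1/s_i$ for all $i$ and $\tau_z=1/P$.
\end{lemma}

\begin{proof}
Let $J\subseteq\{1,\dots,d-1\}$ be the index set of the $j$ largest entries. If $h_1\cdots h_j>1-H_j=\sum_{l\notin J}z_l$, Lemma~\ref{lem:multiple} with $\delta_i=z_i$ gives an image of $z$. So Lemma~\ref{lem:partial} applies, and then Lemma~\ref{lem:sylvbound}, since $M_{d,d+1}(z)=\tau_z\prod h_i$.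
\end{proof}

The case $\tau_z>h_{d-1}$, where the two merged coordinates are out of order, always needs a separate estimate. For this and later estimates we use the \emph{endpoint principle}: a concave function on a closed interval attains its minimum at an endpoint, and so does a product of positive powers of affine functions that are positive on the interval, because its logarithm is concave. We call such a product \emph{log-concave}.

\begin{lemma}\label{lem:three}
Let $p_1\ge p_2\ge p_3\ge p_4>0$ have sum $1$, and let $p_1\le\frac12$, $p_1+p_2\le\frac56$. Then $p_1p_2(p_3+p_4)\ge\frac1{36}$.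
\end{lemma}

\begin{proof}
Let $\tau=p_3+p_4$. If $\tau\le p_2$, apply Lemma~\ref{lem:sylvbound} with $d=3$. Let $\tau>p_2$ and put $s=1-p_1=p_2+\tau\in[\frac12,\frac34]$. Then $p_2<\frac s2$, and $p_2\ge\frac\tau2=\frac{s-p_2}2$ gives $p_2\ge\frac s3$. The function $y(s-y)$ increases for $y\le\frac s2$, so $p_2\tau\ge\frac s3\cdot\frac{2s}3$ and $p_1p_2\tau\ge\frac29s^2(1-s)$. This is log-concave in $s$ with values $\frac1{36}$ at $s=\frac12$ and $\frac1{32}$ at $s=\frac34$.
\end{proof}

\begin{example}\label{ex:model}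
Let $d=3$, $k=1$, $I=\{p\}$, with $p_1\ge\dots\ge p_4$. An image of $p$ differs from $p$, so there is none. Lemma~\ref{lem:dichotomy} gives $p_1\le\frac12$ and $p_1+p_2\le\frac56$, Lemma~\ref{lem:three} gives $M_{34}(p)\ge\frac1{36}$, and Theorem~\ref{thm:bary} gives $N\le2\cdot36$. This is Theorem~\ref{thm:volume} for $d=3$, $k=1$. Both branches of Lemma~\ref{lem:three} are sharp: $S^3_1$ has $p=(\frac12,\frac13,\frac1{12},\frac1{12})$, and $\operatorname{conv}(o,2e_1,6e_2,6e_3)$ has $p=(\frac12,\frac16,\frac16,\frac16)$.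
\end{example}

For $k\ge2$ the point $p$ may have an image, and the argument stops. One image improves \eqref{eq:chain} by one point only, whereas a lower bound for $M_{d,d+1}(p)$ that misses $1/P^2$ by a constant factor must be compensated by a number of points proportional to $N M_{d,d+1}(p)$. One source of such points is the estimate $D(A)\ge|A|-1$ in Lemma~\ref{lem:box}, which is wasteful unless $A$ lies on a line.

\section{Differences of non-collinear sets}\label{sec:diff}

\begin{lemma}\label{lem:diff}
Let $A$ be a set of $n\ge3$ points in a real vector space, not on a line. Then $D(A)\ge\frac{3n-4}2$.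
\end{lemma}

The bound is attained by $A=\{0,1\}\times\{1,\dots,m\}$ with $m\ge2$: here $n=2m$ and $|A-A|=3(2m-1)=3n-3$. The proof removes one vertex of the convex hull at a time. Each removal destroys at least one pair; we show that a removal which is only known to destroy one pair can be followed by one that destroys two.

\begin{proof}
Choose a linear map $\pi$ from the span of $A$ to $\mathbb{R}^2$ that is injective on $A$ and keeps three given non-collinear points non-collinear; this excludes only the zero sets of finitely many nonzero polynomials in the entries of $\pi$. Every pair of $\pi(A)$ is the image of a pair of $A$, so $D(A)\ge D(\pi(A))$, and we may assume $A\subset\mathbb{R}^2$.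

Let $E(A)$ be the set of outer unit normals of the edges of the polygon $\operatorname{conv}A$. Recall that the points of $E(A)$ cut the unit circle into open arcs of length less than $\pi$, one for each vertex $x$: the \emph{normal arc} of $x$ consists of the directions $\nu$ for which $\langle\nu,\cdot\rangle$ has its unique maximum over $A$ at $x$, its endpoints are the normals of the two edges at $x$, and $x$ is maximal also for these endpoints. Call $A$ \emph{balanced} if $E(A)=-E(A)$ and \emph{unbalanced} otherwise.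

\emph{Antipodal vertices.} Call a vertex $y$ antipodal to the vertex $x$ if some linear functional $f$ has its unique maximum over $A$ at $x$ and its unique minimum at $y$. Then $f(x-y)>f(a-a')$ for all $a,a'\in A\setminus\{x\}$, so $\pm(x-y)$ is not a pair of $A\setminus\{x\}$. Different $y,y'$ give different pairs, since $x-y=y'-x$ would make the vertex $x$ a midpoint. So removing $x$ destroys at least as many pairs as $x$ has antipodal vertices. Every vertex $x$ has one: take $\nu$ in its normal arc with $-\nu\notin E(A)$. If $A$ is unbalanced, some vertex has two. Indeed, there is $\nu\in E(A)$ with $-\nu\notin E(A)$, so $-\nu$ lies in the normal arc of a vertex $x$. Rotate $\nu$ slightly to either side to $\nu'$: then $-\nu'$ stays in the normal arc of $x$, and $\nu'$ enters the normal arc of one or the other endpoint of the edge with normal $\nu$. Both endpoints are therefore antipodal to $x$.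

We prove by induction on $n$ that $D(A)\ge\frac{3n-3}2$ if $A$ is unbalanced and $D(A)\ge\frac{3n-4}2$ if $A$ is balanced.

\emph{$A$ unbalanced.} Let $x$ be a vertex with two antipodal vertices and $A'=A\setminus\{x\}$. If $A'$ lies on a line, there are at least $n-2$ pairs parallel to the line and $n-1$ further pairs $\pm(x-a)$, $a\in A'$, which are distinct because $x$ is off the line. So $D(A)\ge2n-3\ge\frac{3n-3}2$. This covers $n=3$, since a triangle has three edge normals and a balanced set has an even number. If $A'$ is not collinear, then $D(A)\ge D(A')+2\ge\frac{3(n-1)-4}2+2=\frac{3n-3}2$.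

\emph{$A$ balanced.} Now $\operatorname{conv}A$ has at least four vertices. Let $x$ be one of them, with normal arc $(\nu_1,\nu_2)$, and let $A'=A\setminus\{x\}$, which contains three vertices and is not collinear. We show that $A'$ is unbalanced; then $D(A)\ge D(A')+1\ge\frac{3(n-1)-3}2+1=\frac{3n-4}2$. First, for $\nu\notin[\nu_1,\nu_2]$ the points of $A$ maximal in direction $\nu$ do not include $x$, so they are the points of $A'$ maximal in direction $\nu$; hence $\nu\in E(A')$ if and only if $\nu\in E(A)$. Second, $E(A')$ contains some $\nu^\ast\in(\nu_1,\nu_2)$. Otherwise $(\nu_1,\nu_2)$ lies in the normal arc of one vertex $y$ of $\operatorname{conv}A'$, and $y$ is maximal over $A'$ in the directions $\nu_1$ and $\nu_2$. These two maxima are the same for $A'$ and for $A$, because the second endpoints of the two edges at $x$ lie in $A'$. So $y$ lies on the lines through both edges at $x$, which forces $y=x\notin A'$. Now $\nu^\ast\notin E(A)$, so $-\nu^\ast\notin E(A)$ because $A$ is balanced, and $-\nu^\ast\notin[\nu_1,\nu_2]$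 because this arc is shorter than $\pi$. By the first observation $-\nu^\ast\notin E(A')$.
\end{proof}

\section{The deepest point and the improved count}\label{sec:main}

Let $d\ge3$ and $k\ge1$. If $M_{rs}(x)\ge1/P^2$ for some $x\in I$ and $r\ne s$, then Theorem~\ref{thm:bary} gives $N\le(k+1)P^2$. So Theorem~\ref{thm:volume} for $d\ge3$ follows from the next proposition, whose strict inequality is also used for uniqueness.

\begin{proposition}\label{prop:main}
Let $d\ge3$, $k\ge1$. If
\begin{equation}\label{eq:small}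
M_{rs}(x)<1/P^2\qquad\text{for all }x\in I\text{ and }r\ne s,
\end{equation}
then $N<(k+1)P^2$.
\end{proposition}

Assume \eqref{eq:small} in this section and the next. In Example~\ref{ex:model} the product inequalities held because no second point was available. As a substitute we choose a point that no other point can beat in depth. Let
\[
\varepsilon=\max_{x\in I}\min_ix_i ,
\]
and among the $x\in I$ with $\min_ix_i=\varepsilon$ choose $p$ with $\sum_ix_i^2$ maximal; this second condition breaks a tie at one place below. Relabel so that $p_1\ge\dots\ge p_{d+1}=\varepsilon$; images refer to this ordering. Put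
\[
\Sigma_j=p_1+\dots+p_j,\qquad \tau=p_d+p_{d+1}=2\eta,\qquad M=M_{d,d+1}(p)=p_1\cdots p_{d-1}\tau .
\]
Then $\varepsilon\le\eta\le p_d\le p_i$ for $i\le d-1$, and so $(d+1)\eta\le1$. The following estimates are proved in Section~\ref{sec:estimates}.

\begin{proposition}\label{prop:est}
Under hypothesis \eqref{eq:small}, the point $p$ has the following properties.
\begin{itemize}
\item[(A)] $M>\dfrac6{7P^2}$.
\item[(B)] $\frac23p_{d-1}\ge\varepsilon$.
\item[(C)] Every $z\in I$ with $z_i>\frac23p_i$ for all $i\le d-1$ has an image.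
\end{itemize}
\end{proposition}

In view of (A) it suffices to prove $k+1\ge\frac76NM$. If the set $A$ from the larger box is not collinear, Lemma~\ref{lem:diff} provides the gain. If it is collinear, it yields a progression $p+cv$ of about $\mu_1$ interior points; those in the first third stay close to $p$, so each has an image by (C), and the task is to show that these images are new and distinct. The first third of the larger box is at least a sixth of $\mu_1+\mu_2$, which links the constants $\frac23$ and $\frac67$: a larger fraction would make (A) easier and (C) harder.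

\begin{proof}[Proof of Proposition~\ref{prop:main} from Proposition~\ref{prop:est}]
Let $\mu_1,\mu_2,\mathcal{R}_1,\mathcal{R}_2$ be as in Section~\ref{sec:bary}; now $\mu_1\ge\mu_2$, because $p_d\ge p_{d+1}$. By Lemma~\ref{lem:box} there is $A\subset\Lambda$ with $|A|=a+1=\lceil\mu_1\rceil$ and $|\lambda_i|<p_i$ for all $\lambda\in A-A$ and $i\le d$. Let $R_2=\mathcal{R}_2$, so $|R_2|+1\ge\mu_2$. We choose $R_1\subseteq\mathcal{R}_1$ in each case and take $X=X_1\cup X_2$ as in Lemma~\ref{lem:count}. By (C) the point $p$ has an image $q$, and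
\begin{equation}\label{eq:imagep}
q\notin X\cup\{p\},\qquad\text{since } q_d\ge2p_d \text{ and } q_{d+1}\ge2p_{d+1}.
\end{equation}

\emph{Case 1: $A$ is not contained in a line.} Let $R_1$ be the set of pairs of $A-A$. By Lemma~\ref{lem:diff}, $|R_1|+2\ge\frac32(a+1)\ge\frac32\mu_1$. Counting $p$, $q$ and $X$ gives $k\ge2+|R_1|+|R_2|$, so
\[
k+1\ge(|R_1|+2)+(|R_2|+1)\ge\tfrac32\mu_1+\mu_2\ge\tfrac54(\mu_1+\mu_2)=\tfrac54NM .
\]

\emph{Case 2: $A$ is contained in a line.} If $a\ge1$, let $v$ generate the group of vectors of $\Lambda$ parallel to the line, with the sign chosen so that $v_{d+1}\ge0$. The $a+1$ points of $A$ differ by integer multiples of $v$, so the two extreme ones differ by $cv$ with $|c|\ge a$, and $a|v_i|<p_i$ for $i\le d$. Let $R_1=\{\pm cv:1\le c\le a\}$, which is empty for $a=0$; then $|R_1|=a$. Let $b=\lfloor a/3\rfloor$, $z^{(0)}=p$ and $z^{(c)}=p+cv$ for $1\le c\le b$. Since $c|v_i|\le\frac a3|v_i|<\frac13p_i$, we have $z^{(c)}_i>\frac23p_i$ for $i\le d$, and $z^{(c)}_{d+1}\ge p_{d+1}$. So $z^{(c)}\in I$,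 and by (C) it has an image $q^{(c)}$. We claim that $q^{(0)},\dots,q^{(b)}$ are distinct and not in $X\cup\{p\}$. For $b=0$ this is \eqref{eq:imagep}.

Let $b\ge1$, so that $a\ge3$ and $|v_i|<p_i/3$ for $i\le d$. We know only the last two coordinates of an image, so we consider $\bar p=(p_d,p_{d+1})$ and $\bar v=(v_d,v_{d+1})$ and show that they are linearly independent. Otherwise $\bar v=\kappa\bar p$, and $\kappa\ge0$ because $v_{d+1}\ge0$. For $i\le d-1$, estimate (B) gives $p_i\pm v_i>\frac23p_i\ge\frac23p_{d-1}\ge\varepsilon$. If $\kappa>0$, the last two coordinates of $p+v$ are at least $(1+\kappa)\varepsilon$, so all coordinates of $p+v\in I$ exceed $\varepsilon$, against the definition of $\varepsilon$. If $\kappa=0$, both $p+v$ and $p-v$ lie in $I$ and have smallest coordinate $\varepsilon$. Since $|p+v|^2+|p-v|^2=2|p|^2+2|v|^2>2|p|^2$, one of them has a larger sum of squares than $p$, against the choice of $p$.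

The last two coordinates of $q^{(c)}$ form the vector $T_c(\bar p+c\bar v)$ with $T_c\ge2$. By independence, $T_c(\bar p+c\bar v)=T_{c'}(\bar p+c'\bar v)$ forces $T_c=T_{c'}$ and $c=c'$, so the images are distinct. Likewise $T_c(\bar p+c\bar v)=\bar p+c'\bar v$ with $c'\in\mathbb{R}$ would force $T_c=1$, so $q^{(c)}$ is not on the line $p+\mathbb{R}v$, which contains $p$ and $X_1$. Finally $q^{(c)}_{d+1}\ge2z^{(c)}_{d+1}\ge2p_{d+1}$, so $q^{(c)}\notin X_2$. This proves the claim.

Hence $k\ge1+a+|R_2|+(b+1)$. Since $b\ge\frac{a-2}3$, we have $b+1\ge\frac{a+1}3\ge\frac{\mu_1}3$, and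
\[
k+1\ge(a+1)+(b+1)+(|R_2|+1)\ge\tfrac43\mu_1+\mu_2\ge\tfrac76(\mu_1+\mu_2)=\tfrac76NM .
\]
In both cases $k+1\ge\frac76NM>N/P^2$ by (A).
\end{proof}

The hypothesis $d\ge3$ enters only through Proposition~\ref{prop:est}. For the triangle $\operatorname{conv}(o,3e_1,3e_2)$, with $I=\{(\frac13,\frac13,\frac13)\}$, hypothesis \eqref{eq:small} holds because $\frac29<\frac14$, but (C) fails: the point has no image.

\section{Estimates for the deepest point}\label{sec:estimates}

We prove Proposition~\ref{prop:est}. Depth replaces the missing product inequalities at the price of a loss $\varepsilon$ in each factor: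
\begin{equation}\label{eq:depth}
\prod_{i\le j}(p_i-\varepsilon)\le1-\Sigma_j\qquad(1\le j\le d-1).
\end{equation}
Otherwise all factors are positive, and Lemma~\ref{lem:multiple} with $J=\{1,\dots,j\}$ and $\delta_i=p_i-\varepsilon$ gives $q\in I$ with $q_i>p_i-\delta_i=\varepsilon$ for $i\le j$ and $q_l\ge2p_l>\varepsilon$ for $l>j$, against the definition of $\varepsilon$.

For (C), let $z\in I$ have $z_i>\frac23p_i$ for $i\le d-1$ and no image. In the notation of Lemma~\ref{lem:dichotomy}, hypothesis \eqref{eq:small} excludes $\tau_z\le h_{d-1}$, and $h_{d-1}$ is some $z_i>\frac23p_i\ge\frac23p_{d-1}$. Therefore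
\begin{equation}\label{eq:noimage}
\tau_z>h_{d-1}>\tfrac23p_{d-1},\qquad M_{d,d+1}(z)>\bigl(\tfrac23\bigr)^d\,p_1\cdots p_{d-1}\cdot p_{d-1}.
\end{equation}
For $d\ge4$ we show that the last expression is at least $1/P^2$, which contradicts \eqref{eq:small}.

In $S^d_k$ the interior points have $\eta=\frac1{2P}$. The plan is to bound $M$ from below by a function of $\eta$ and to show that \eqref{eq:small} and \eqref{eq:depth} confine $\eta$ to a short interval around $\frac1{2P}$. For $d\ge5$ the rapid growth of $u$ makes the loss in \eqref{eq:depth} harmless; for $d=4$ and $d=3$ it is not, and sharper constraints on $p_1,p_2$ are needed.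

\subsection{Dimension $d\ge5$}\label{sub:five}

We use
\begin{equation}\label{eq:growth}
u\ge(d+1)^2,\qquad u-d\ge\tfrac73\bigl(\tfrac32\bigr)^d\qquad(d\ge5).
\end{equation}
For $d=5$ we have $u=42\ge36$ and $37\ge\frac73\cdot\frac{243}{32}=\frac{567}{32}$. In the step from $d$ to $d+1$, $u$ is replaced by $u(u+1)\ge43u$, and $43(d+1)^2\ge(d+2)^2$, $43u-(d+1)\ge43(u-d)\ge\frac32(u-d)$.

\emph{Shifted coordinates.} Let $y_i=p_i-\eta\ge0$ for $i\le d-1$, a decreasing sequence with partial sums $Y_j=\Sigma_j-j\eta$. Since $\varepsilon\le\eta$, inequality \eqref{eq:depth} gives $\prod_{i\le j}y_i\le1-\Sigma_j\le1-Y_j$. By Lemma~\ref{lem:partial},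
\begin{equation}\label{eq:shift}
Y_j\le1-\frac1{u_j},\quad \Sigma_j\le1-\frac1{u_j}+j\eta\quad(j\le d-1),\qquad Y_{d-1}=1-(d+1)\eta .
\end{equation}

\emph{A lower bound for $M$.} We compare $p_1,\dots,p_{d-1}$ with the most unbalanced vector that \eqref{eq:shift} and $p_i\ge\eta$ allow. Let $r\in\{0,\dots,d-2\}$ be maximal with $(d+1)\eta\le1/u_r$; the value $r=0$ is admissible. Put
\[
g_i=\frac1{s_i}+\eta\ \ (i\le r),\qquad g_{r+1}=\frac1{u_r}-d\eta\ge\eta,\qquad g_i=\eta\ \ (r+2\le i\le d-1).
\]
For $j\le r$ we have $G_j=1-\frac1{u_j}+j\eta\ge\Sigma_j$. For $r<j\le d-1$ we have $G_j=1-(d+1)\eta+j\eta=Y_{d-1}+j\eta\ge Y_j+j\eta=\Sigma_j$, with equality for $j=d-1$. Lemma~\ref{lem:compare} and $g_1\cdots g_r\ge1/u_r$ give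
\[
M=2\eta\,p_1\cdots p_{d-1}\ge\varphi_r(\eta):=\frac2{u_r}\,\eta^{\,d-1-r}\Bigl(\frac1{u_r}-d\eta\Bigr).
\]
At the largest admissible $\eta$ the last factor equals $\eta$, so
\[
B_r:=\varphi_r\Bigl(\frac1{(d+1)u_r}\Bigr)=\frac2{u_r}\bigl((d+1)u_r\bigr)^{-(d-r)} .
\]

\emph{We have $B_0\ge B_1\ge\dots\ge B_{d-2}>1/P^2$.} Let $r\le d-3$ and $m=d-1-r\in[2,d-1]$. From $u_{r+1}=u_r(u_r+1)$ and $u_r+1=s_{r+1}\ge r+2=d+1-m$,
\[
\frac{B_r}{B_{r+1}}=\frac{(u_r+1)^{d-r}}{(d+1)u_r}\ge\frac{s_{r+1}^{\,m}}{d+1}\ge\frac{(d+1-m)^m}{d+1}.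
\]
If $m\le d-2$, Bernoulli's inequality gives $(d+1-m)^m\ge1+m(d-m)\ge1+2(d-2)\ge d+1$. If $m=d-1$, then $2^{d-1}\ge d+1$. Finally $P^2B_{d-2}=\frac{2(u+1)^2}{(d+1)^2u}\ge\frac{2u}{(d+1)^2}\ge2$ by \eqref{eq:growth}.

\emph{We have $(d+1)\eta<1/u$.} Suppose $r\le d-3$. By maximality of $r$, $\eta$ lies in the interval from $\frac1{(d+1)u_{r+1}}$ to $\frac1{(d+1)u_r}$, on which $\varphi_r$ is log-concave. At the right end $\varphi_r=B_r$. At the left end the last factor is at least $\frac1{u_r}-\frac1{u_{r+1}}=\frac1{s_{r+1}}$, so $\varphi_r\ge\frac2{u_{r+1}}\bigl((d+1)u_{r+1}\bigr)^{-(d-1-r)}=B_{r+1}$. Hence $M>1/P^2$, against \eqref{eq:small}. So $r=d-2$, $(d+1)\eta\le1/u$ and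
\[
M\ge\varphi(\eta):=\frac{2\eta}u\Bigl(\frac1u-d\eta\Bigr),
\]
a concave function with $\varphi\bigl(\frac1{(d+1)u}\bigr)=B_{d-2}>1/P^2$. In particular $(d+1)\eta\ne1/u$.

\emph{Proof of (A).} By \eqref{eq:shift}, $y_{d-1}=Y_{d-1}-Y_{d-2}\ge\frac1u-(d+1)\eta>0$. Lemma~\ref{lem:compare} for $y_1,\dots,y_{d-1}$ with $g=(\frac1{s_1},\dots,\frac1{s_{d-2}},\frac1u-(d+1)\eta)$ and \eqref{eq:depth} for $j=d-1$ give
\[
2\eta=1-\Sigma_{d-1}\ge\prod_{i<d}y_i\ge\frac1u\Bigl(\frac1u-(d+1)\eta\Bigr),\qquad\text{that is,}\qquad \eta\ge\eta_0:=\frac1{u(2u+d+1)} .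
\]
By definition $\frac1u\bigl(\frac1u-(d+1)\eta_0\bigr)=2\eta_0$, so $\varphi(\eta_0)\ge4\eta_0^2$ and
\[
P^2\varphi(\eta_0)\ge\Bigl(\frac{2u+2}{2u+d+1}\Bigr)^2=\Bigl(1-\frac{d-1}{2u+d+1}\Bigr)^2\ge1-\frac{d-1}u\ge1-\frac{d-1}{(d+1)^2}\ge\frac78>\frac67 .
\]
Here $(1-w)^2\ge1-2w$, and $(d+1)^2-8(d-1)=(d-3)^2\ge0$. The endpoint principle on $[\eta_0,\frac1{(d+1)u}]$ gives $M\ge\varphi(\eta)>\frac6{7P^2}$.

\emph{Proof of (B) and (C).} Since $u\ge(d+1)^2>2d$, we have $P^2\varphi(1/u^2)=\frac{2(u+1)^2}{u^2}\bigl(1-\frac du\bigr)>1$ and $\frac1{u^2}\le\frac1{(d+1)u}$. So $\varphi>1/P^2$ on $[\frac1{u^2},\frac1{(d+1)u}]$, and \eqref{eq:small} forces $\eta<1/u^2$. By \eqref{eq:shift}, $p_{d-1}=1-2\eta-\Sigma_{d-2}\ge\frac1u-d\eta>\frac{u-d}{u^2}$, while $\tau<\frac2{u^2}$. Hence $p_{d-1}/\tau>\frac{u-d}2\ge1$, and $\frac23p_{d-1}>\frac\tau2\ge\varepsilon$, which is (B). In the situation \eqref{eq:noimage}, (A) and \eqref{eq:growth} give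
\[
M_{d,d+1}(z)>\Bigl(\frac23\Bigr)^dM\,\frac{p_{d-1}}\tau>\Bigl(\frac23\Bigr)^d\frac6{7P^2}\cdot\frac{u-d}2\ge\frac1{P^2},
\]
against \eqref{eq:small}. This proves (C).

\subsection{Small multiples}\label{sub:small}

For $d=4$ we have $u=6$ and for $d=3$ we have $u=2$, so \eqref{eq:growth} fails. Instead of the existence statement of Lemma~\ref{lem:multiple} we test explicit points. If $T\ge2$, $m\in\mathbb{Z}^{d+1}$ and $\sum m_i=T-1$, then $Tp-m\in L$, and by the definition of $\varepsilon$ not all of its coordinates exceed $\varepsilon$. Coordinates with $m_l=0$ equal $Tp_l>\varepsilon$. The points $2p-e_1$, $3p-e_1-e_2$, $4p-2e_1-e_2$ and $6p-3e_1-2e_2$ give, for every $d\ge3$: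
\begin{itemize}
\item[(F1)] $p_1\le\frac12+\frac\varepsilon2$.
\item[(F2)] $p_2\le\frac13+\frac\varepsilon3$ (one of $p_1,p_2$ satisfies this bound, and $p_2\le p_1$).
\item[(F3)] $p_1\le\frac12+\frac\varepsilon4$ or $p_2\le\frac14+\frac\varepsilon4$.
\item[(F4)] $p_1\le\frac12+\frac\varepsilon6$ or $p_2\le\frac13+\frac\varepsilon6$.
\end{itemize}
They imply
\begin{equation}\label{eq:fivesixth}
\Sigma_2\le\tfrac56+\tfrac\varepsilon2 ,
\end{equation}
whereas \eqref{eq:shift} gives only $\Sigma_2\le\frac56+2\eta$. Indeed, if $p_2\le\frac14+\frac\varepsilon4$, then (F1) gives $\Sigma_2\le\frac34+\frac{3\varepsilon}4\le\frac56+\frac\varepsilon2$, because $\varepsilon\le\frac14<\frac13$. Otherwise $p_1\le\frac12+\frac\varepsilon4$ by (F3). The first alternative of (F4) and (F2) give $\Sigma_2\le(\frac12+\frac\varepsilon6)+(\frac13+\frac\varepsilon3)$, and the second alternative gives $\Sigma_2\le(\frac12+\frac\varepsilon4)+(\frac13+\frac\varepsilon6)$.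

\subsection{Dimension $d=4$}\label{sub:four}

Here $P=42$, $P^2=1764$, $\varepsilon\le\eta\le\frac15$ and $M=2\eta\,p_1p_2p_3<\frac1{1764}$. We show $\frac1{97}\le\eta<\frac1{80}$; the value for $S^4_k$ is $\frac1{84}$.

\emph{The range $\frac18\le\eta\le\frac15$ is impossible.} We have $p_1\ge\frac{1-2\eta}3$ and $p_2,p_3\ge\eta$, so $M\ge\frac23\eta^3(1-2\eta)$. The derivative of $\eta^3-2\eta^4$ is $\eta^2(3-8\eta)>0$ on this range, so $M\ge\frac23\cdot\frac1{512}\cdot\frac34=\frac1{1024}>\frac1{1764}$.

\emph{The range $\frac1{20}\le\eta\le\frac18$ is impossible.} We have $\Sigma_1\le\frac12+\frac\eta2$ by (F1), $\Sigma_2=1-p_3-\tau\le1-3\eta$ and $\Sigma_3=1-2\eta$. Lemma~\ref{lem:compare} with $g=(\frac12+\frac\eta2,\frac12-\frac{7\eta}2,\eta)$ gives $M\ge\frac12\eta^2(1+\eta)(1-7\eta)$. This is log-concave, with values $\frac{273}{320000}$ at $\frac1{20}$ and $\frac9{8192}$ at $\frac18$. Both exceed $\frac1{1764}$, as $273\cdot1764=481572$ and $9\cdot1764=15876$.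

\emph{The range $\frac1{80}\le\eta\le\frac1{20}$ is impossible.} For $\eta\le\frac1{20}$, (F1), \eqref{eq:fivesixth} and Lemma~\ref{lem:compare} with $g=(\frac12+\frac\eta2,\frac13,\frac16-\frac{5\eta}2)$ give
\begin{equation}\label{eq:psi}
p_1p_2p_3\ge\tfrac1{36}(1+\eta)(1-15\eta),\qquad 1764\,M\ge\psi(\eta):=98\,\eta(1+\eta)(1-15\eta).
\end{equation}
The function $\psi$ is log-concave on $(0,\frac1{15})$, with $\psi(\frac1{20})=\frac{2058}{1600}>1$ and $\psi(\frac1{80})=\frac{98\cdot81\cdot65}{80^3}=\frac{515970}{512000}>1$.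

\emph{We have $\eta\ge\frac1{97}$.} By \eqref{eq:fivesixth} and $\eta<\frac1{80}$,
\[
p_3=1-2\eta-\Sigma_2\ge\tfrac16-\tfrac{5\eta}2>\tfrac16-\tfrac1{32}=\tfrac{13}{96}.
\]
Let $y_i=p_i-\eta$ for $i\le3$. Then $y_3>0$, $y_1\le\frac12-\frac\eta2$, $y_1+y_2\le\frac56-\frac{3\eta}2$ and $y_1+y_2+y_3=1-5\eta$. By \eqref{eq:depth} for $j=3$ and Lemma~\ref{lem:compare} with $g=(\frac12-\frac\eta2,\frac13-\eta,\frac16-\frac{7\eta}2)$,
\[
2\eta\ge y_1y_2y_3\ge\tfrac1{36}(1-\eta)(1-3\eta)(1-21\eta)\ge\tfrac1{36}(1-25\eta),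
\]
so $97\eta\ge1$.

Now $\psi(\frac1{97})=\frac{98\cdot98\cdot82}{97^3}=\frac{787528}{912673}>\frac67$, since $7\cdot787528=5512696>5476038=6\cdot912673$. The endpoint principle on $[\frac1{97},\frac1{80}]$ gives (A). Estimate (B) holds because $\varepsilon\le\eta<\frac1{80}<\frac23\cdot\frac{13}{96}$. For (C), \eqref{eq:psi} gives $p_1p_2p_3\ge\frac1{36}(1-15\eta)>\frac1{36}\cdot\frac{13}{16}$, so in the situation \eqref{eq:noimage}
\[
M_{45}(z)>\tfrac{16}{81}\cdot\tfrac1{36}\cdot\tfrac{13}{16}\cdot\tfrac{13}{96}=\tfrac{169}{279936}>\tfrac1{1764},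
\]
as $169\cdot1764=298116$. This contradicts \eqref{eq:small}.

\subsection{Dimension $d=3$}\label{sub:three}

Here $P^2=36$, $M=p_1p_2\tau<\frac1{36}$, $\varepsilon\le\frac\tau2$, $\varepsilon\le\frac14$. Estimate (A) reads $M>\frac1{42}=0.0238\ldots$, and (B) reads $\frac23p_2\ge\varepsilon$. By Lemma~\ref{lem:three},
\begin{equation}\label{eq:nine}
p_1>\tfrac12\qquad\text{or}\qquad\Sigma_2>\tfrac56 .
\end{equation}
We split along (F3).

\medskip
\noindent\emph{Case 1: $p_2\le\frac14+\frac\varepsilon4$.} Then $p_2\le\frac5{16}$. If $p_1\le\frac12$, then $\Sigma_2\le\frac{13}{16}<\frac56$, against \eqref{eq:nine}. So $p_1=\frac12+t$ with $0<t\le\frac\varepsilon2$ by (F1). Write $b=p_2$ and $c=\frac12-b$, so that $\tau=c-t$, $p_3=\tau-\varepsilon$.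

\medskip
\noindent\emph{Case 1a: $b\le\frac14$ is impossible.} The constraints on $p$ alone leave room for small $M$ here, so we apply \eqref{eq:small} to a second point, the reflection $q=2p-e_1=(2t,2b,2p_3,2\varepsilon)\in I$. From $M_{14}(q)=8\,b\,p_3(\varepsilon+t)<\frac1{36}$ and $M<\frac1{36}$ we get
\begin{equation}\label{eq:ten}
b\,\Phi<\tfrac1{288},\quad\text{where }\Phi=(\tau-\varepsilon)(\varepsilon+t),\qquad\text{and}\qquad(\tfrac12+t)\,b\,(\tfrac12-t-b)<\tfrac1{36}.
\end{equation}
The parameters are restricted as follows. From $\varepsilon\le p_3\le b$ and $t\le\frac\varepsilon2$ we get $\max(2t,\tau-b)\le\varepsilon\le\frac\tau2$. From $t\le\frac\varepsilon2\le\frac{c-t}4$ we get $t\le\frac c5$. From $p_2+p_3+p_4=\frac12-t$ we get $\varepsilon\le\frac13(\frac12-t)\le b$; together with $t\le\frac\varepsilon2$ this gives $t\le\frac1{14}$ and then $b\ge\frac17$. For fixed $b,t$ the function $\Phi$ is concave in $\varepsilon$, so it suffices to show $b\Phi>\frac1{288}=0.00347\ldots$ when $\varepsilon$ is replaced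 by either endpoint of its interval. The endpoint principle gives two bounds:
\begin{equation}\label{eq:twobounds}
bc^2\ge\tfrac1{64}\ \text{ on }[\tfrac17,\tfrac14],\qquad \tfrac12b^2(1-4b)\ge0.004\ \text{ on }[\tfrac17,\tfrac15],
\end{equation}
the endpoint values being $\frac{25}{1372},\frac1{64}$ and $\frac3{686},\frac1{250}$.

At the upper endpoint $\varepsilon=\frac\tau2$ we have $\Phi=\frac14\tau(\tau+2t)=\frac14(c^2-t^2)\ge\frac6{25}c^2$, so $b\Phi\ge\frac6{25}\cdot\frac1{64}=0.00375$.

At the lower endpoint let first $b\le\frac15$. If the endpoint is $\varepsilon=\tau-b$, then $\Phi=b(\frac12-2b)$ and $b\Phi=\frac12b^2(1-4b)\ge0.004$. If it is $\varepsilon=2t\ge\tau-b$, then $\Phi=3t(c-3t)$ with $\frac{1-4b}6\le t\le\frac c5$. This is concave in $t$, and $b\Phi$ takes the values $\frac12b^2(1-4b)\ge0.004$ and $\frac6{25}bc^2\ge0.00375$ at the ends.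

Now let $\frac15<b\le\frac14$, where the second bound in \eqref{eq:twobounds} is not available and the second part of \eqref{eq:ten} steps in. Since $(\frac12+t)(\frac12-t-b)=\frac14-\frac b2-t(t+b)$, it reads $2t(t+b)>\frac12-b-\frac1{18b}$. The right side is concave in $b$ with values $\frac1{45}$ and $\frac1{36}$ at $\frac15$ and $\frac14$, so $t(t+\frac14)>\frac1{90}$. As $\frac3{80}\cdot\frac{23}{80}=\frac{69}{6400}<\frac1{90}$, we get $t>\frac3{80}$. Then $3t>\frac9{80}>\frac1{10}>\frac12-2b$, which means $2t>\tau-b$. So the lower endpoint is $\varepsilon=2t$, and $b\Phi=3bt(c-3t)$ is concave in $t\in[\frac3{80},\frac c5]$. At $t=\frac c5$ it is at least $0.00375$, as before. At $t=\frac3{80}$ it equals $\frac9{80}b(\frac{31}{80}-b)$, which is concave in $b$ with values $\frac{27}{6400}>0.0042$ at $\frac15$ and $\frac{99}{25600}>0.0038$ at $\frac14$.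

In all cases $b\Phi>\frac1{288}$, against \eqref{eq:ten}.

\medskip
\noindent\emph{Case 1b: $b=\frac14+f$ with $0<f\le\frac\varepsilon4$.} Then $\tau=\frac14-t-f<\frac14$. From $t\le\frac\tau4$ and $f\le\frac\tau8$ we get $\tau\ge\frac14-\frac{3\tau}8$, so $\tau\ge\frac2{11}$. Moreover
\[
M=\tfrac\tau8(1+2t)(1+4f)\ge\tfrac\tau8(1+2t+2f)=\tfrac\tau8\bigl(\tfrac32-2\tau\bigr),
\]
which increases for $\tau<\frac38$. So $M\ge\frac1{44}\cdot\frac{25}{22}=\frac{25}{968}>\frac1{42}$, which is (A).

\medskip
\noindent\emph{Case 2: $p_2>\frac14+\frac\varepsilon4$.} By (F3), $p_1\le\frac12+\frac\varepsilon4\le\frac12+\frac\tau8$. By \eqref{eq:fivesixth}, $1-\tau\le\frac56+\frac\tau4$, so $\tau\ge\frac2{15}$. If $\tau\ge\frac14$, write $p_1,p_2,\tau$ as $\frac14+w_1,\frac14+w_2,\frac14+w_3$ with $w_i\ge0$ of sum $\frac14$; expanding gives $M\ge\frac1{64}+\frac1{16}\cdot\frac14=\frac1{32}>\frac1{36}$, which is excluded. So $\tau<\frac14$. Lemma~\ref{lem:compare} with $g=(\frac12+\frac\tau8,\frac12-\frac{9\tau}8)$ gives $M\ge\tau(\frac12+\frac\tau8)(\frac12-\frac{9\tau}8)$.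 This is log-concave on $[\frac2{15},\frac14]$ with values $\frac2{15}\cdot\frac{31}{60}\cdot\frac{21}{60}>0.0241$ and $\frac{119}{4096}>0.029$ at the ends. So $M>0.0241>\frac1{42}$, which is (A).

\medskip
\noindent\emph{Proof of (B) and (C).} In both remaining cases $p_2>\frac14$ and $\tau<\frac14$, so $\frac23p_2>\frac16>\frac18>\frac\tau2\ge\varepsilon$, which is (B). For (C) the factor $(\frac23)^3$ in \eqref{eq:noimage} loses too much, and we use that $\tau_z=1-h_1-h_2$ is large when $h_1,h_2$ are small. By \eqref{eq:nine} one of the following holds.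
\begin{itemize}
\item[($\alpha$)] $p_1>\frac12$ and $p_2>\frac14$.
\item[($\beta$)] $p_1\le\frac12$ and $\Sigma_2>\frac56$. Then $p_2>\frac13$ and $\tau<\frac16$. By (F2), $p_2\le\frac13+\frac\tau6<\frac{13}{36}$, so $p_1>\frac56-\frac{13}{36}=\frac{17}{36}$.
\end{itemize}
Let $z$ be as in (C) and without image. Then $h_1\le\frac12$ by Lemma~\ref{lem:dichotomy}, and $\tau_z>h_2$ by \eqref{eq:noimage}, that is, $h_2<\frac{1-h_1}2$. In this range $y(1-h_1-y)$ increases with $y$, so a lower bound for $h_2$ may be inserted in $M_{34}(z)=h_1h_2(1-h_1-h_2)$. In case ($\alpha$), $h_1\ge z_1>\frac13$ and $h_2=\min(z_1,z_2)>\frac16$, so $M_{34}(z)\ge\frac16h_1(\frac56-h_1)$; this is concave in $h_1$ and equals $\frac1{36}$ at both $\frac13$ and $\frac12$. In case ($\beta$), $h_1\ge z_1>\frac{17}{54}$ and $h_2>\frac29$, so $M_{34}(z)\ge\frac29h_1(\frac79-h_1)$; this is concave with values $\frac29\cdot\frac{17}{54}\cdot\frac{25}{54}>0.032$ at $\frac{17}{54}$ and $\frac5{162}>0.030$ at $\frac12$, both above $\frac1{36}=0.0277\ldots$.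 In both cases $M_{34}(z)\ge\frac1{36}$, against \eqref{eq:small}.

This completes the proof of Propositions~\ref{prop:est} and~\ref{prop:main}, and of Theorem~\ref{thm:volume}.

\section{Uniqueness}\label{sec:unique}

Let $d\ge4$, $k\ge6$ and $N=(k+1)P^2$. The set $L$ determines $S$ up to unimodular equivalence: if two simplices with ordered vertices have the same set $L$, the affine map that matches the vertices preserves barycentric coordinates and so maps $\mathbb{Z}^d$ onto $\mathbb{Z}^d$. We therefore determine $L=e_{d+1}+\Lambda$: first one point of $I$, then the direction of the line of points through it, then the whole lattice by an index count.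

Theorem~\ref{thm:bary} gives
\begin{equation}\label{eq:upper}
M_{rs}(x)\le\frac{k+1}N=\frac1{P^2}\qquad\text{for all }x\in I,\ r\ne s .
\end{equation}
By Proposition~\ref{prop:main} hypothesis \eqref{eq:small} fails, so $M_{rs}(p)=1/P^2$ for some $p\in I$ and $r\ne s$. Relabel so that $p_1\ge\dots\ge p_{d+1}$. Since $M_{rs}(p)=(\frac1{p_r}+\frac1{p_s})\prod_ip_i$ is largest for $\{r,s\}=\{d,d+1\}$, we have $M_{d,d+1}(p)=1/P^2$. Then equality holds throughout \eqref{eq:chain}: $\mu_1,\mu_2$ are integers, $|\mathcal{R}_1|=\mu_1-1$, and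
\begin{equation}\label{eq:all}
I=\{p\}\cup X_1\cup X_2 ,
\end{equation}
with $X_1,X_2$ formed from $\mathcal{R}_1,\mathcal{R}_2$ as in Lemma~\ref{lem:count}. So there is no room for further points.

\medskip
\noindent\emph{Step 1: $p=(\frac1{s_1},\dots,\frac1{s_{d-1}},\alpha,\beta)$ with $\alpha\ge\beta$, $\alpha+\beta=\frac1P$.} An image $q$ of $p$ would have $q_d\ge2p_d$ and $q_{d+1}\ge2p_{d+1}$, against \eqref{eq:all}. So Lemma~\ref{lem:dichotomy} applies to $p$: with $\Sigma_j=p_1+\dots+p_j$ and $\tau=2\eta=p_d+p_{d+1}$ we have $\Sigma_j\le1-1/u_j$ for $j\le d-1$, and the claim follows from the equality case once $\tau\le p_{d-1}$ is shown.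

Suppose $\tau>p_{d-1}$. We have $p_i\ge p_d\ge\eta$ for $i\le d-1$. Let $r\in\{0,\dots,d-2\}$ be maximal with $(d+1-r)\eta\le1/u_r$; the value $r=0$ is admissible. Put $g_i=\frac1{s_i}$ for $i\le r$, $g_{r+1}=\frac1{u_r}-(d-r)\eta\ge\eta$, and $g_i=\eta$ for $r+2\le i\le d-1$. For $j\le r$, $G_j=1-1/u_j\ge\Sigma_j$. For $r<j\le d-1$, $G_j=1-2\eta-(d-1-j)\eta\ge1-\tau-\sum_{j<i<d}p_i=\Sigma_j$, with equality for $j=d-1$. Lemma~\ref{lem:compare} gives
\[
\frac1{P^2}=M_{d,d+1}(p)\ge\chi_r(\eta):=\frac2{u_r}\,\eta^{\,d-1-r}\Bigl(\frac1{u_r}-(d-r)\eta\Bigr).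
\]
We show $\chi_r(\eta)\ge\frac2{9u^3}$.

Let $r=d-2$. Then $3\eta\le\frac1u$, and $\frac1u\le1-\Sigma_{d-2}=p_{d-1}+\tau<4\eta$. The function $\chi_{d-2}(\eta)=\frac2u\eta(\frac1u-2\eta)$ is concave with values $\frac1{4u^3}$ at $\frac1{4u}$ and $\frac2{9u^3}$ at $\frac1{3u}$, and $\frac29<\frac14$.

Let $r\le d-3$ and $m=d-r\ge3$. By maximality $\eta$ lies between $\frac1{mu_{r+1}}$ and $\frac1{(m+1)u_r}$, where $\chi_r$ is log-concave. Put $C_j=2(d+1-j)^{-(d-j)}u_j^{-(d+1-j)}$. At the right end the last factor of $\chi_r$ equals $\eta$, so $\chi_r=C_r$; at the left end it equals $\frac1{u_r}-\frac1{u_{r+1}}=\frac1{s_{r+1}}$, so $\chi_r=\frac2{u_{r+1}}(mu_{r+1})^{-(m-1)}=C_{r+1}$. For every $j\le d-3$, with $n=d-j\ge3$ and $(1+\frac1n)^n<3$,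
\[
\frac{C_j}{C_{j+1}}=\frac{n^{n-1}(u_j+1)^n}{(n+1)^nu_j}>\frac{(u_j+1)^n}{3n\,u_j}.
\]
For $j=0$ the right side is $\frac{2^d}{3d}>1$, as $d\ge4$. For $j\ge1$ we have $u_j\ge2$ and $(u_j+1)^n/u_j>3^{n-1}\ge3n$. So $C_0>\dots>C_{d-2}=\frac2{9u^3}$, and $\chi_r(\eta)\ge\frac2{9u^3}$.

But $2(u+1)^2-9u=(2u-1)(u-2)>0$ for $u\ge6$, so $\frac2{9u^3}>\frac1{u^2(u+1)^2}=\frac1{P^2}$, a contradiction. (For $d=3$ we have $u=2$ and equality; this is the point $(\frac12,\frac16,\frac16,\frac16)$ of Example~\ref{ex:model}.)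

\medskip
\noindent\emph{Step 2: $\Lambda$ contains $v=(0,\dots,0,-t,t)$ with $t>0$ and $at<\alpha$, where $a=\mu_1-1\ge3$.} We have $\mu_1=N\cdot\frac1P\cdot\alpha=(k+1)P\alpha\ge\frac{k+1}2\ge\frac72$, so the integer $a=\mu_1-1$ is at least $3$; this is where $k\ge6$ is used. Let $A\subset\Lambda$ be the set of Lemma~\ref{lem:box} with $|A|=\mu_1$ and $|\lambda_i|<p_i$ for $\lambda\in A-A$, $i\le d$. Then $D(A)\le|\mathcal{R}_1|=\mu_1-1<\frac{3\mu_1-4}2$, because $\mu_1>2$, so $A$ lies on a line by Lemma~\ref{lem:diff}. Let $v$ generate the vectors of $\Lambda$ parallel to this line, with $v_{d+1}\ge0$. The extreme points of $A$ differ by $cv$ with $|c|\ge a$, so $a|v_i|<p_i$ for $i\le d$. Hence $\mathcal{R}_1$ contains the $a$ pairs $\pm cv$, $1\le c\le a$, and consists of them, so $X_1\subset p+\mathbb{R}v$. Let $z=p+v$. Since $a\ge3$, $z_i>\frac23p_i$ for $i\le d$, and $z_{d+1}\ge p_{d+1}$; so $z\in I$.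

The point $z$ has no image. Let $q$ be one, with factor $T\ge2$. As $q_{d+1}\ge2p_{d+1}$, we have $q\notin\{p\}\cup X_2$. Let $\bar p=(\alpha,\beta)$ and $\bar v=(v_d,v_{d+1})$. If $\bar p,\bar v$ are linearly independent, then $T(\bar p+\bar v)=\bar p+c'\bar v$ would force $T=1$, so $q\notin p+\mathbb{R}v$. If they are dependent, then $\bar v=\kappa\bar p$ with $\kappa\ge0$, so $q_d\ge2p_d$. In both cases $q\notin X_1$, against \eqref{eq:all}.

Apply Lemma~\ref{lem:dichotomy} to $z$. If $\tau_z>h_{d-1}$, then $\tau_z>\frac2{3s_{d-1}}$, and with $P=us_{d-1}$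
\[
M_{d,d+1}(z)>\Bigl(\frac23\Bigr)^d\frac1{Ps_{d-1}}=\Bigl(\frac23\Bigr)^d\frac u{P^2}>\frac1{P^2},
\]
because $6\cdot\frac{16}{81}>1$ for $d=4$ and $u>(\frac32)^d$ for $d\ge5$ by \eqref{eq:growth}. This contradicts \eqref{eq:upper}. So $\tau_z\le h_{d-1}$; the lemma and \eqref{eq:upper} give $M_{d,d+1}(z)=1/P^2$, and the equality case shows that $z_1,\dots,z_{d-1}$ is a permutation of $\frac1{s_1},\dots,\frac1{s_{d-1}}$. Now $2s_{i+1}\ge3s_i$: this is $6\ge6$ for $i=1$, and $s_{i+1}=s_i(s_i-1)+1>2s_i$ for $i\ge2$. Hence $z_i>\frac2{3s_i}\ge\frac1{s_{i+1}}$, so $z_i\in\{\frac1{s_1},\dots,\frac1{s_i}\}$, and successively $z_1=\frac1{s_1}$, $z_2=\frac1{s_2}$, \dots, $z_{d-1}=\frac1{s_{d-1}}$. Thus $v_i=0$ for $i\le d-1$. Since $0\ne v\in W$ and $v_{d+1}\ge0$, the vector $v$ has the stated form, and $at=a|v_d|<p_d=\alpha$.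

\medskip
\noindent\emph{Step 3: the lattice $\Lambda$.} The group $\Lambda'=\{\lambda\in\Lambda:\lambda_1=\dots=\lambda_{d-1}=0\}$ is a discrete subgroup of the line spanned by $e_d-e_{d+1}$ and contains this vector, so it is generated by $w_1=\frac1\ell(e_d-e_{d+1})$ for some positive integer $\ell$. As $v\in\Lambda'$, we have $t\ge\frac1\ell$. With $\alpha=\frac{a+1}{(k+1)P}$ from Step~2,
\[
\frac a\ell<\frac{a+1}{(k+1)P},\qquad\text{so}\qquad \ell>\frac a{a+1}(k+1)P\ge\frac34(k+1)P .
\]
Let $\Gamma$ be the projection of $\Lambda$ to the first $d-1$ coordinates. The projection maps $\Lambda_0$ onto $\mathbb{Z}^{d-1}$ and induces a surjection $\Lambda/\Lambda_0\to\Gamma/\mathbb{Z}^{d-1}$ with kernel $(\Lambda'+\Lambda_0)/\Lambda_0\cong\Lambda'/(\Lambda'\cap\Lambda_0)$ of order $\ell$. So $h:=[\Gamma:\mathbb{Z}^{d-1}]=N/\ell<\frac43P$. On the other hand $\Gamma$ contains $\gamma=(\frac1{s_1},\dots,\frac1{s_{d-1}})$, the projection of $p-e_{d+1}$. The $s_i$ are pairwise coprime, since $s_j\equiv1\pmod{s_i}$ for $i<j$,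 so $\gamma$ has order $s_1\cdots s_{d-1}=P$ modulo $\mathbb{Z}^{d-1}$, and $P$ divides $h$. Hence $h=P$, $\ell=(k+1)P$ and $\Gamma=\mathbb{Z}^{d-1}+\mathbb{Z}\gamma$. Moreover $\alpha=\frac{a+1}\ell$, so $p-(a+1)w_1=(\gamma,0,\frac1P)\in L$, and $w_2=(\gamma,0,\frac1P)-e_{d+1}\in\Lambda$. Subtracting from any $\lambda\in\Lambda$ a multiple of $w_2$ and a vector of $\Lambda_0$ we reach $\Lambda'$; so $\Lambda$ is generated by $\Lambda_0$, $w_1$ and $w_2$.

Order the vertices of $S^d_k$ as $s_1e_1,\dots,s_{d-1}e_{d-1},(k+1)Pe_d,o$. The integral points $e_d$, $(1,\dots,1,0)$ and $o$ of $\mathbb{R}^d$ have barycentric vectors $(0,\dots,0,\frac1\ell,1-\frac1\ell)$, $(\gamma,0,\frac1P)$ and $e_{d+1}$. So the lattice of $S^d_k$ contains $w_1$, $w_2$ and $\Lambda_0$, hence $\Lambda$. Both lattices contain $\Lambda_0$ with index $N$, so they coincide, and so do the sets $L$. This proves Theorem~\ref{thm:unique}.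

\begin{thebibliography}{1}
\bibitem{AKN}
Gennadiy Averkov, Jan Kr\"umpelmann, Benjamin Nill,
\emph{Largest integral simplices with one interior integral point: Solution of Hensley's conjecture and related results},
arXiv:1309.7967 (2013).
\end{thebibliography}
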